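\title{The Turaev genus of torus knots under a full twist:\\ a counterexample at $T_{5,7}$}

\begin{abstract}
We answer in the negative the question whether the Turaev genus of torus knots satisfies $g_T(T_{p,q})-g_T(T_{p,q-p})=\lfloor (p-1)^2/4\rfloor$ for all coprime $p<q$. We show that $g_T(T_{5,7})=5$ while $g_T(T_{5,2})=0$, and that the identity fails for every pair $(p,p+2)$ with $p\ge5$ odd. It holds for $p\le4$ and for $(p,q)=(5,6)$. The lower bound combines an inequality from knot Floer homology for the circles of the all-$A$ state with a bound on the boundary slope and Euler characteristic of spanning surfaces of a torus knot, applied to the surface spanned by the all-$B$ state.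
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $D$ be a connected diagram of a link $L$, with $c=c(D)$ crossings. Near a crossing the two strands cut the plane into four quadrants. The two quadrants swept out when the over-strand is turned counterclockwise are the \emph{$A$-quadrants}, and the other two are the \emph{$B$-quadrants}. The \emph{$A$-resolution} replaces the crossing by two disjoint arcs so as to join the two $A$-quadrants, and the \emph{$B$-resolution} joins the two $B$-quadrants (Figure~\ref{fig:crossing}). A \emph{state} is a choice of resolution at every crossing; it turns $D$ into a collection of disjoint circles. Let $s_A=s_A(D)$ and $s_B=s_B(D)$ be the numbers of circles in the all-$A$ state and in the all-$B$ state.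

The Turaev surface of $D$ is built from a cobordism between these two states, with one saddle for each crossing, by capping the $s_A+s_B$ boundary circles with disks. It is a closed orientable surface of genus
\begin{equation}\label{eq:genus}
g_T(D)=\frac{2+c-s_A-s_B}{2},
\end{equation}
so this number is a nonnegative integer. The \emph{Turaev genus} of $L$ is
\[
g_T(L)=\min\{g_T(D): D \text{ a connected diagram of } L\}.
\]
Taking the mirror image exchanges $s_A$ and $s_B$, so a link and its mirror image have the same Turaev genus.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,thick]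
\draw[->] (1,-1)--(-1,1);
\draw[white,line width=7pt] (-0.3,-0.3)--(0.3,0.3);
\draw[->] (-1,-1)--(1,1);
\node at (0,0.8) {$A$}; \node at (0,-0.8) {$A$};
\node at (-0.8,0) {$B$}; \node at (0.8,0) {$B$};
\node at (0,-1.6) {positive};
\begin{scope}[xshift=3.6cm]
\draw[->] (-1,-1)--(1,1);
\draw[white,line width=7pt] (0.3,-0.3)--(-0.3,0.3);
\draw[->] (1,-1)--(-1,1);
\node at (0,0.8) {$B$}; \node at (0,-0.8) {$B$};
\node at (-0.8,0) {$A$}; \node at (0.8,0) {$A$};
\node at (0,-1.6) {negative};
\end{scope}
\begin{scope}[xshift=8cm]
\draw (-1,-1) .. controls (-0.2,0) .. (-1,1);
\draw (1,-1) .. controls (0.2,0) .. (1,1);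
\node at (0,-1.6) {joins top, bottom};
\end{scope}
\begin{scope}[xshift=12cm]
\draw (-1,1) .. controls (0,0.2) .. (1,1);
\draw (-1,-1) .. controls (0,-0.2) .. (1,-1);
\node at (0,-1.6) {joins left, right};
\end{scope}
\end{tikzpicture}
\caption{The $A$- and $B$-quadrants at a positive and at a negative crossing, and the two resolutions. The resolution that joins the top and bottom quadrants respects the orientation. It is the $A$-resolution of a positive crossing and the $B$-resolution of a negative crossing.}
\label{fig:crossing}
\end{figure}

To see what $g_T$ measures, let $D$ be an alternating diagram of a knot. The projection is connected, so it cuts $S^2$ into $c+2$ regions. Because $D$ alternates, each region has only $A$-quadrants or only $B$-quadrants at its corners. The all-$A$ circles are the boundaries of the regions of the second kind and the all-$B$ circles are the boundaries of the regions of the first kind. Hence $s_A+s_B=c+2$ and $g_T(D)=0$. An alternating knot therefore has Turaev genus $0$, and $g_T(D)$ is half the amount by which $s_A+s_B$ falls short of its value for alternating diagrams.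

For positive coprime integers $p,q$ let $T_{p,q}$ be the torus knot obtained by closing the braid $(\sigma_1\cdots\sigma_{p-1})^q$, where each $\sigma_i$ is drawn as a positive crossing. Then $T_{p,q}=T_{q,p}$, the knot $T_{1,q}$ is trivial, and the Seifert genus of $T_{p,q}$ is $g(T_{p,q})=(p-1)(q-1)/2$. For $p<q$, the knot $T_{p,q}$ arises from $T_{p,q-p}$ by inserting the full twist $(\sigma_1\cdots\sigma_{p-1})^p$, and one may ask whether the cost of a full twist depends on $p$ alone. The following question is posed by Jin, Lowrance, Polston and Zheng \cite{JLPZ}: is it true that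
\begin{equation}\label{eq:question}
g_T(T_{p,q})-g_T(T_{p,q-p})=\left\lfloor\frac{(p-1)^2}{4}\right\rfloor
\end{equation}
for all positive coprime integers $p<q$?

For $p=1$ both knots are trivial. For $p=2$ both are trivial or closures of $\sigma_1^q$ with $q$ odd; this diagram has $s_A=2$ and $s_B=q$, hence genus $0$. So \eqref{eq:question} holds for $p\le2$. Together with the symmetry $T_{p,q}=T_{q,p}$ and the Euclidean algorithm, \eqref{eq:question} would determine the Turaev genus of every torus knot. There is a good reason to expect the number on the right: knot Floer homology gives a lower bound $g_T(T_{p,q})\ge h(p,q)$, and $h$ satisfies exactly the recursion \eqref{eq:question} (Section~\ref{sec:floer}). The question thus asks whether this bound is sharp for all torus knots. It is not.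

\begin{theorem}\label{thm:main}
For every odd $p\ge5$,
\[
g_T(T_{p,p+2})\ge\frac{(p-1)^2}{4}+1,\qquad g_T(T_{p,2})=0 .
\]
So \eqref{eq:question} fails for every pair $(p,p+2)$ with $p\ge5$ odd. Moreover $g_T(T_{5,7})=5$.
\end{theorem}

\begin{theorem}\label{thm:small}
The identity \eqref{eq:question} holds for all coprime $p<q$ with $p\le4$, and for $(p,q)=(5,6)$. Hence $(5,7)$ is the counterexample with smallest $p$ and, for that $p$, smallest $q$.
\end{theorem}

A lower bound for $g_T$ must hold for all diagrams of the knot, so by \eqref{eq:genus} we need upper bounds for $s_A$ and $s_B$ in terms of the numbers $n_+$ and $n_-$ of positive and negative crossings. Knot Floer homology supplies both. Its bound for $s_A$ is attained by positive braid diagrams and cannot be improved. Its bound for $s_B$ can. The all-$B$ circles, capped with disks and joined by twisted bands, form a surface bounded by the knot, and $s_B-1-n_-$ is determined by the boundary slope and the Euler characteristic of this surface (Section~\ref{sec:state}). The exterior of a torus knot is a union of two solid tori along an annulus, and this controls all its spanning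 surfaces (Section~\ref{sec:spanning}). For $T_{p,p+2}$ we gain $1$ in the bound for $s_B$, hence $\frac12$ in the bound for $g_T$, and integrality turns the $\frac12$ into $1$. The upper bounds come from explicit braid words (Section~\ref{sec:braids}). The theorems are assembled in Section~\ref{sec:proofs}.

\section{The bound from knot Floer homology}\label{sec:floer}

\subsection{Marker states}

To a knot $K$, knot Floer homology assigns a finite-dimensional bigraded vector space $\widehat{HFK}(K)=\bigoplus_{j,m}\widehat{HFK}_m(K,j)$ over $\mathbb F_2$, where $j$ is the Alexander grading and $m$ the Maslov grading. We say that $(j,m)$ \emph{supports} $\widehat{HFK}(K)$ if $\widehat{HFK}_m(K,j)\neq0$. We use one structural fact: there is a chain complex for $\widehat{HFK}(K)$ whose generators and gradings can be read off any diagram.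

Let $D$ be an oriented diagram of $K$ in $S^2$ with a distinguished edge. Of the $c+2$ regions, $c$ are not adjacent to that edge. A \emph{marker state} (a Kauffman state in the terminology of \cite{OSalt}) places one marker in a quadrant at each crossing, in such a way that each of these $c$ regions receives exactly one marker. By Ozsv\'ath and Szab\'o \cite{OSalt}, $\widehat{HFK}(K)$ is the homology of a complex generated by the marker states, and the bigrading $(j,m)$ of a marker state is the sum of local contributions of its markers. With both strands oriented upward, as in Figure~\ref{fig:crossing}, a marker in a left or right quadrant contributes $(0,0)$. The top and bottom quadrants contribute $(\frac12,0)$ and $(-\frac12,-1)$, in some order, at a positive crossing, and $(-\frac12,0)$ and $(\frac12,1)$, in some order, at a negative crossing. Only the difference $j-m$ matters to us: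
\begin{equation}\label{eq:local}
\text{a marker contributes to $j-m$}\quad
\begin{cases}
+\frac12 & \text{in an $A$-quadrant of a positive crossing,}\\[2pt]
-\frac12 & \text{in a $B$-quadrant of a negative crossing,}\\[2pt]
0 & \text{otherwise.}
\end{cases}
\end{equation}

\begin{lemma}\label{lem:floer}
Let $D$ be a diagram of a knot $K$. If $(j,m)$ supports $\widehat{HFK}(K)$, then
\[
\frac{s_B-1-n_-}{2}\ \le\ j-m\ \le\ \frac{n_++1-s_A}{2}.
\]
\end{lemma}

\begin{proof}
Some marker state has bigrading $(j,m)$. Let $k_A^{\pm}$ and $k_B^{\pm}$ be the numbers of its markers in $A$-quadrants and in $B$-quadrants at positive or negative crossings, and put $k_A=k_A^++k_A^-$ and $k_B=k_B^++k_B^-$. Since $n_\pm=k_A^\pm+k_B^\pm$, formula \eqref{eq:local} gives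
\[
j-m=\tfrac12\,(k_A^+-k_B^-)=\tfrac12\,(n_+-k_B)=\tfrac12\,(k_A-n_-).
\]
It remains to show that $k_B\ge s_A-1$ and $k_A\ge s_B-1$. The idea is that a marker state determines a state with one circle, which cannot be too close to a state with many circles.

Color the regions black and white in checkerboard fashion. The black graph has a vertex for each black region and an edge for each crossing, joining the two black quadrants there. By Kauffman \cite{Kauffman}, the crossings whose markers lie in black regions form a spanning tree of the black graph. Resolve each crossing so as to join the marked quadrant to the opposite one. Then black quadrants are joined exactly along the edges of the tree, so the black regions merge into one disk, and the resulting state is a single circle, the boundary of this disk. This state uses the $A$-resolution at $k_A$ crossings and the $B$-resolution at $k_B$ crossings. It is therefore reached from the all-$A$ state by switching $k_B$ resolutions and from the all-$B$ state by switching $k_A$ resolutions. A switch merges two circles or splits one circle in two, so it changes the number of circles by $\pm1$.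 Hence $k_B\ge s_A-1$ and $k_A\ge s_B-1$.
\end{proof}

\begin{example}\label{ex:trefoil}
For the closure of $\sigma_1^3$ we have $n_+=3$, $n_-=0$, $s_A=2$, $s_B=3$, and both bounds in Lemma~\ref{lem:floer} equal $1$. This agrees with the bigradings $(1,0)$, $(0,-1)$, $(-1,-2)$ that support $\widehat{HFK}$ of the right-handed trefoil and fix our normalization.
\end{example}

The difference of the two bounds in Lemma~\ref{lem:floer} is $\frac12(2+c-s_A-s_B)=g_T(D)$. So $g_T(K)\ge(j-m)-(j'-m')$ for any two supporting bigradings, which is Lowrance's width bound. To use it we need two supporting bigradings of a torus knot for which $j-m$ is far apart.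

\subsection{Torus knots}

The knot $T_{p,q}$ is an L-space knot; it has a positive surgery that is a lens space. We use the following results. Write $g=g(T_{p,q})$. The invariant $\Upsilon_K$ of \cite{OSS} is a real function on $[0,2]$, and only the formulas below are needed.

\begin{itemize}
\item[(i)] The bigrading $(g,0)$ supports $\widehat{HFK}(T_{p,q})$ \cite{OSlens}.
\item[(ii)] If $K$ is an L-space knot with symmetrized Alexander polynomial $\sum_{k=0}^{2r}(-1)^kx^{j_k}$, $j_0>j_1>\cdots$, then $\widehat{HFK}(K)$ has one generator in each Alexander grading $j_k$, in some Maslov grading $m_k$, and $\Upsilon_K(t)=\max_i\{m_{2i}-t\,j_{2i}\}$ \cite{OSS}.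
\item[(iii)] $\Upsilon_{T_{p,p+1}}(t)=-i(i+1)-\frac12p(p-1-2i)t$ for $t\in[\frac{2i}{p},\frac{2(i+1)}{p}]$ \cite{OSS}.
\item[(iv)] $\Upsilon_{T_{p,q}}=\Upsilon_{T_{p,q-p}}+\Upsilon_{T_{p,p+1}}$ for coprime $p<q$ \cite{FK}.
\end{itemize}

Put $\upsilon(K)=\Upsilon_K(1)$ and
\[
h(p,q)=g(T_{p,q})+\upsilon(T_{p,q}).
\]
This is a symmetric function of $p$ and $q$, and $h(1,q)=0$ by (ii) for the unknot.

\begin{proposition}\label{prop:floer}
Every diagram $D$ of $T_{p,q}$ satisfies
\begin{align}
s_A&\le n_++1-2g(T_{p,q}),\label{eq:sA}\\
s_B-1-n_-&\le-2\upsilon(T_{p,q}).\label{eq:sB}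
\end{align}
Consequently $g_T(T_{p,q})\ge h(p,q)$. For coprime $p<q$,
\begin{equation}\label{eq:rec}
h(p,q)-h(p,q-p)=\left\lfloor\frac{(p-1)^2}{4}\right\rfloor .
\end{equation}
\end{proposition}

\begin{proof}
The upper bound of Lemma~\ref{lem:floer} for the bigrading $(g,0)$ of (i) is \eqref{eq:sA}. By (ii) with $t=1$, some supporting bigrading has $j-m=-\upsilon(T_{p,q})$, and the lower bound of Lemma~\ref{lem:floer} for it is \eqref{eq:sB}. Inserting both inequalities into \eqref{eq:genus} gives
\[
2g_T(D)\ge2+c-(n_++1-2g)-(n_-+1-2\upsilon)=2g+2\upsilon .
\]

For \eqref{eq:rec}, the case $p=1$ reads $0=0$. Let $p\ge2$ and apply (iii) with $t=1$ and $i=\lfloor p/2\rfloor$. If $p=2i$, then $\upsilon(T_{p,p+1})=-i(i+1)+i=-i^2$. If $p=2i+1$, then $\upsilon(T_{p,p+1})=-i(i+1)$. The genera satisfy $g(T_{p,q})-g(T_{p,q-p})=p(p-1)/2$. By (iv), the left side of \eqref{eq:rec} is $i(2i-1)-i^2=i^2-i$ if $p=2i$, and $i(2i+1)-i(i+1)=i^2$ if $p=2i+1$. In both cases this is $\lfloor(p-1)^2/4\rfloor$.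
\end{proof}

From \eqref{eq:rec}, the symmetry of $h$ and $h(1,q)=0$ we obtain $h(2,q)=0$ for odd $q$, and then, for $n\ge0$ and odd $p\ge3$,
\begin{equation}\label{eq:hvalues}
\begin{gathered}
h(3,3n+1)=h(3,3n+2)=n,\qquad h(4,4n+1)=2n,\qquad h(4,4n+3)=2n+1,\\
h(5,6)=4,\qquad h(p,p+2)=\tfrac{(p-1)^2}{4}.
\end{gathered}
\end{equation}
Here $h(4,4n+3)=2n+h(3,4)$.

\begin{remark}\label{rem:equiv}
The identity \eqref{eq:question} holds for all coprime $p<q$ if and only if $g_T(T_{p,q})=h(p,q)$ for all coprime $p,q$. One direction is \eqref{eq:rec}. The other is induction on $p+q$, starting from $g_T(T_{1,1})=h(1,1)=0$.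
\end{remark}

To beat $h(p,p+2)$ we must improve \eqref{eq:sA} or \eqref{eq:sB}. The closure of $(\sigma_1\cdots\sigma_{p-1})^q$ has $s_A=p$ and $n_+=(p-1)q$, which is equality in \eqref{eq:sA}. So we turn to \eqref{eq:sB} and give its left side a geometric meaning.

\section{The surface spanned by the all-$B$ state}\label{sec:state}

A \emph{spanning surface} of a knot $K$ is a compact connected embedded surface $F\subset S^3$ with $\partial F=K$, orientable or not. Its \emph{slope} is $s(F)=\operatorname{lk}(K,K')$, where $K'$ is the push-off of $K$ into $F$, oriented parallel to $K$. Let $\mu$ and $\lambda$ be the meridian and the Seifert longitude on the boundary of the exterior $X$ of $K$. The boundary of $F\cap X$ has class $\lambda+s(F)\mu$, and it vanishes in $H_1(X;\mathbb Z/2)$, which is generated by $\mu$ and in which $\lambda=0$. So $s(F)$ is even. With $b_1(F)=1-\chi(F)$, put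
\[
\Phi(F)=\tfrac12\,s(F)-b_1(F)\in\mathbb Z .
\]
If $F$ is orientable, then $K'$ bounds the oriented surface obtained from $F$ by removing a collar of $K$, so $s(F)=0$ and $\Phi(F)\le0$. A large value of $\Phi$ requires a nonorientable surface of large slope and small first Betti number.

Let $D$ be a diagram of $K$, drawn in the plane $z=0$ and seen from above. The \emph{$B$-state surface} $F_B$ is built as follows. Each all-$B$ circle bounds a disk in the half-space $z\le0$, made of a vertical collar under the circle and a horizontal cap. A circle that encloses another gets a deeper cap, so the disks are disjoint. At a crossing, turn the picture so that the $A$-quadrants are at the top and bottom. The $B$-resolution then leaves an upper and a lower arc, and we join them by a small half-twisted band, which in rescaled coordinates is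
\[
\bigl\{(-t\cos\theta(y),\,y,\,t\sin\theta(y)) : t,y\in[-1,1]\bigr\},
\]
with $\theta$ increasing from $0$ to $\pi$. The edge $t=1$ is the over-strand and runs from lower left to upper right, as it must when the $A$-quadrants are at the top and bottom (Figure~\ref{fig:crossing}, left). The boundary of $F_B$ is $K$, and $F_B$ is connected because $D$ is.

\begin{lemma}\label{lem:slope}
We have $b_1(F_B)=1+c-s_B$ and $s(F_B)=2n_+$. Hence $\Phi(F_B)=s_B-1-n_-$.
\end{lemma}

\begin{proof}
The surface consists of $s_B$ disks and $c$ bands, so $\chi(F_B)=s_B-c$.

We compute $\operatorname{lk}(K,K')$ as the sum of the signs of those crossings of a generic projection at which $K'$ passes \emph{over} $K$. Away from the bands, $K'$ runs in the collars, directly under $K$. Where $K$ turns from a state circle onto the edge of a band, $K'$ continues a little further in the collar, rises under the attaching arc of the band, which is not part of $K$, and passes onto the band. After a small perturbation, every crossing of $K'$ with $K$ outside the middle of the bands therefore has $K'$ below $K$ and is not counted.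

On a band there are four strands, $t=1$ and $t=-1$ belonging to $K$, and $t=t_0$ and $t=-t_0$ belonging to $K'$, for some $t_0\in(0,1)$. Their projections meet where $\theta=\pi/2$, with pairwise different directions, and there the strand $t$ is at height $t$. After a perturbation each pair crosses once. If two strands $t_1>t_2$ are both oriented upward, the upper strand $t_1$ points further to the right than $t_2$, so their crossing is positive. The crossings with $K'$ over $K$ are $t_0$ over $-1$, and $-t_0$ over $-1$. The strand $t_0$ is oriented parallel to the strand $1$, so the first crossing has the sign $\pm1$ of the crossing of $D$. The strands $-t_0$ and $-1$ are oriented parallel to each other, so the second crossing is positive. A positive crossing of $D$ thus contributes $2$ and a negative crossing contributes $0$, which gives $s(F_B)=2n_+$. Finally $\Phi(F_B)=n_+-(1+c-s_B)=s_B-1-n_-$.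
\end{proof}

\begin{example}\label{ex:twoq}
For the closure of $\sigma_1^q$ with $q$ odd, $F_B$ is a cycle of $q$ disks and $q$ bands, a M\"obius band with $q$ half twists. It has $s=2q$, $b_1=1$ and $\Phi=q-1$.
\end{example}

\begin{corollary}\label{cor:phi}
Every diagram $D$ of $T_{p,q}$ satisfies $g_T(D)\ge g(T_{p,q})-\frac12\Phi(F_B)$.
\end{corollary}

\begin{proof}
By \eqref{eq:genus}, \eqref{eq:sA} and Lemma~\ref{lem:slope},
\[
2g_T(D)\ge2+c-(n_++1-2g)-(\Phi(F_B)+1+n_-)=2g-\Phi(F_B).\qedhere
\]
\end{proof}

The diagram has now disappeared from the problem: it suffices to bound $\Phi$ on all spanning surfaces of the knot. For $q=p+2$ with $p$ odd, \eqref{eq:hvalues} gives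
\[
-2\upsilon(T_{p,q})=2g-2h=(p^2-1)-\frac{(p-1)^2}{2}=\frac{pq-3}{2},
\]
so \eqref{eq:sB} says that $\Phi(F_B)\le(pq-3)/2$. We have to exclude equality.

\section{Spanning surfaces of torus knots}\label{sec:spanning}

\begin{proposition}\label{prop:span}
Let $5\le p<q$ be odd and coprime. Then every spanning surface $F$ of $T_{p,q}$ satisfies $\Phi(F)\le\frac{pq-5}{2}$.
\end{proposition}

\subsection{The exterior of a torus knot}\label{sub:setup}

Let $S^3=V\cup_\Sigma W$ be the standard splitting into solid tori, with meridians $\mu_V,\mu_W\subset\Sigma$ and $\mu_V\cdot\mu_W=1$ in $H_1(\Sigma)$. The knot $K=T_{p,q}$ lies on $\Sigma$ with class $\kappa=q\mu_V+p\mu_W$, so $|\kappa\cdot\mu_V|=p$ and $|\kappa\cdot\mu_W|=q$. Choose a tubular neighborhood $N=D^2\times S^1$ of $K=\{0\}\times S^1$ such that $\Sigma\cap N$ is a diameter of $D^2$ times $S^1$. Let $X=S^3\setminus\operatorname{int}N$, and let $\mathcal A=\Sigma\cap X$, an annulus whose core has class $\kappa$. Cutting $X$ along $\mathcal A$ gives $V'=V\cap X$ and $W'=W\cap X$, with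
\[
\partial V'=\mathcal A\cup\mathcal A_V,\qquad \partial W'=\mathcal A\cup\mathcal A_W,\qquad \partial X=\mathcal A_V\cup\mathcal A_W,
\]
where each of the annuli $\mathcal A_V$, $\mathcal A_W$ is a semicircle of $\partial D^2$ times $S^1$. Pushing the semicircle across the half-disk onto the diameter identifies $V'$ with $V$ and $W'$ with $W$. These identifications fix $\mathcal A$ and move the points of $\mathcal A_V$ and $\mathcal A_W$ inside $N$. We use them to regard curves on $\partial V'$ and on $\partial W'$ as curves on $\Sigma$.

The two components of $\partial\mathcal A$ are push-offs of $K$ along $\Sigma$, and they have class $\lambda+pq\mu$ on $\partial X$. Indeed, such a push-off can be moved into $V$, where it is homologous to $\pm p$ times the core, and the core of $V$ links $K$ exactly $\pm q$ times; the sign of the linking number is positive because $K$ and its push-off form the closure of a positive braid.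

After an isotopy, a spanning surface meets $N$ in a collar of $K$. Conversely, a curve of class $\pm(\lambda+s\mu)$ on $\partial N$ cobounds an annulus in $N$ with $K$. So we view spanning surfaces as connected properly embedded surfaces $F\subset X$ whose boundary is a single curve of class $\pm(\lambda+s\mu)$. Identify $\partial X$ with $\mathbb R^2/\mathbb Z^2$ so that the components of $\partial\mathcal A$ are straight lines. An essential simple closed curve on a torus is isotopic to a straight line, so an isotopy in a collar of $\partial X$, followed by a small perturbation in the interior, makes $F$ \emph{straight}: $\partial F$ is a straight line and $F$ is transverse to $\mathcal A$. Write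
\[
s(F)=pq+\varepsilon n,\qquad n\ge0,\quad\varepsilon=\pm1 .
\]
Since $s(F)$ is even and $pq$ is odd, $n$ is odd, and in particular $n\ge1$. If $F$ is straight, then $\partial F$ meets each component of $\partial\mathcal A$ in $n$ points, and it meets the two components alternately. So $\partial F$ consists of $n$ arcs in $\mathcal A_V$ and $n$ arcs in $\mathcal A_W$, all of them \emph{spanning}, which means that they join the two boundary components of the annulus. A straight surface $F$ is \emph{adapted} if $F\cap\mathcal A$ consists of exactly $n$ arcs, all spanning in $\mathcal A$.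

\subsection{The idea for $T_{5,7}$ and $T_{3,5}$}\label{sub:idea}

By \eqref{eq:hvalues}, Floer homology allows a diagram of $T_{5,7}$ of genus $4$. Since $g=12$, Corollary~\ref{cor:phi} shows that its state surface would have $\Phi\ge16$. The simplest candidate for a surface with $\Phi=16$ has slope $36=pq+1$ and $b_1=2$. If it is adapted, it meets $\mathcal A$ in one arc, and since $\chi=-1$ the two pieces in $V'$ and $W'$ have Euler characteristics that add up to $0$. Neither is a disk, because a meridian disk would cross $\mathcal A$ five or seven times. So both pieces are M\"obius bands.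

Let $x\mu_V+y\mu_W$ be the class of the boundary of the band in $V'$. It crosses the core of $\mathcal A$ once, so $px-qy=\pm1$. The boundary of a M\"obius band in a solid torus winds twice around it, so $y=\pm2$. The boundary of the second band runs along the same arc of $\mathcal A$ and returns around the other side of $K$; its class differs from the first by $\pm\kappa$, and it winds twice around $W'$. So $x\mp q=\pm2$ for some choice of signs. For $T_{5,7}$ the first two conditions read $5x=\pm14\pm1$ and force $x=\pm3$, while the third requires $x\in\{\pm5,\pm9\}$. The candidate does not exist. For $T_{3,5}$ the first two conditions read $3x=\pm10\pm1$, again $x=\pm3$, and now $3-5=-2$, so there is no contradiction; the value $(pq-3)/2=6$ is in fact attained (Remark~\ref{rem:hyp}).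

The proof of Proposition~\ref{prop:span} shows that one may assume $F$ adapted (Lemma~\ref{lem:adapt}), that two M\"obius bands are the only candidate (Lemma~\ref{lem:count}), and that the three conditions hold and are incompatible (Section~\ref{sub:mobius}).

\subsection{Reduction to adapted surfaces}

The standard way to simplify $F\cap\mathcal A$ is to cut and paste along disks in $\mathcal A$. The difficulty is that a boundary compression changes the slope. It turns out that the slope moves by $2$ toward $pq$ while $b_1$ drops by $1$, so that $\Phi$ does not decrease even when the slope does.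

\begin{lemma}\label{lem:adapt}
Let $pq$ be odd. For every spanning surface $F_0$ of $T_{p,q}$ there is an adapted spanning surface $F$ with $\Phi(F)\ge\Phi(F_0)$.
\end{lemma}

\begin{proof}
Among all straight spanning surfaces with $\Phi\ge\Phi(F_0)$, choose $F$ such that the pair $(b_1(F),|F\cap\mathcal A|)$ is lexicographically minimal, where $|\cdot|$ is the number of components. Write $s=s(F)=pq+\varepsilon n$.

\medskip\noindent\emph{(a) No closed curve of $F\cap\mathcal A$ bounds a disk in $\mathcal A$.} Otherwise let $E$ be an innermost such disk; its interior misses $F$. The curve $\partial E$ is two-sided in $F$, because its normal bundle in $F$ is the restriction of the normal bundle of $\mathcal A$ in $X$, which is trivial. Remove from $F$ an annular neighborhood of $\partial E$ and glue in two copies of $E$ parallel to $\mathcal A$, one on each side. This raises $\chi$ by $2$, keeps the boundary, and removes $\partial E$ from the intersection with $\mathcal A$. If the result is connected, then $b_1$ drops by $2$ and $\Phi$ rises by $2$, against minimality. Otherwise the result is $F_1\sqcup C$ with $\partial F_1=\partial F$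 and $C$ closed and connected. Then $\chi(F_1)=\chi(F)+2-\chi(C)\ge\chi(F)$, so $b_1(F_1)\le b_1(F)$, $\Phi(F_1)\ge\Phi(F)$ and $|F_1\cap\mathcal A|<|F\cap\mathcal A|$, again against minimality.

\medskip\noindent\emph{(b) No arc of $F\cap\mathcal A$ has both ends on one component of $\partial\mathcal A$.} Otherwise $n\ge2$, and each such arc cuts off a disk from $\mathcal A$. Take an outermost one, $\alpha$, with disk $E$ and $\partial E=\alpha\cup\beta$, where $\beta$ lies in a component $\partial_1\mathcal A$ of $\partial\mathcal A$. By (a) and the choice of $\alpha$ we have $E\cap F=\alpha$. Remove from $F$ a strip around $\alpha$ and glue in two parallel copies of $E$. The new surface $F_1$ is homeomorphic to $F$ cut along $\alpha$, so $\chi(F_1)=\chi(F)+1$.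

We determine $\partial F_1$. Choose linear coordinates $(u,v)\in\mathbb R^2/\mathbb Z^2$ on $\partial X$ in which $\lambda+s\mu=(1,0)$, $\mu=(0,1)$ and $\partial F=\{v=0\}$. Then $\partial_1\mathcal A$ is a line of class $\lambda+pq\mu=(1,-\varepsilon n)$. The interior of $\beta$ misses $\partial F$, so the ends of $\beta$ are consecutive points of $\partial F$ along $\partial_1\mathcal A$. After a translation they are $P=(0,0)$ and $Q=(\frac1n,0)$, and $\beta$ runs from $P$ to $Q$ with displacement $(\frac1n,-\varepsilon)$. Let $c_1$ and $c_2$ be the arcs of $\partial F$ over $[0,\frac1n]$ and $[\frac1n,1]$, oriented by increasing $u$, and let $\beta_L$ and $\beta_R$ be the translates of $\beta$ a little to the left and to the right. The curve system $\partial F_1$ is obtained from $\partial F$ by deleting small intervals around $P$ and $Q$ and adding $\beta_L$ and $\beta_R$ (Figure~\ref{fig:compress}). Near $P$, the arc $\beta_L$ is joined to the end of $c_2$ and $\beta_R$ to the beginning of $c_1$. Near $Q$, the arc $\beta_L$ is joined to the end of $c_1$ and $\beta_R$ to the beginning of $c_2$. So $\partial F_1$ is the single curve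 $c_1\beta_L^{-1}c_2^{-1}\beta_R^{-1}$, with displacement
\[
\bigl(\tfrac1n,0\bigr)-\bigl(\tfrac1n,-\varepsilon\bigr)-\bigl(1-\tfrac1n,0\bigr)-\bigl(\tfrac1n,-\varepsilon\bigr)=(-1,2\varepsilon).
\]
Its class is $-(\lambda+(s-2\varepsilon)\mu)$.

Since $F$ is connected, every component of $F$ cut along $\alpha$ contains a copy of $\alpha$ and has nonempty boundary. As $\partial F_1$ is connected, $F_1$ is connected. It is therefore a spanning surface of slope $s-2\varepsilon$, which we make straight. Now $b_1(F_1)=b_1(F)-1$ and $\Phi(F_1)-\Phi(F)=1-\varepsilon\ge0$, against minimality.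

\medskip By (b), all arcs of $F\cap\mathcal A$ are spanning, and counting endpoints shows that there are $n$ of them. Since $n\ge1$, a closed curve that is essential in $\mathcal A$ would meet one of these arcs, so $F\cap\mathcal A$ contains no such curve. Inessential closed curves are excluded by (a).
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[gray] (0,-1.5) rectangle (6,1.5);
\draw[dashed] (2,0)--(3,1.5); \draw[dashed] (3,-1.5)--(4,0);
\draw[very thick] (0,0)--(1.7,0)--(2.7,1.5);
\draw[very thick] (3.3,1.5)--(2.3,0)--(3.7,0)--(2.7,-1.5);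
\draw[very thick] (3.3,-1.5)--(4.3,0)--(6,0);
\fill (2,0) circle (1.5pt); \node[below] at (2,0) {$P$};
\fill (4,0) circle (1.5pt); \node[above] at (4,0) {$Q$};
\node[above] at (0.8,0) {$c_2$}; \node[above] at (5.2,0) {$c_2$};
\node[above] at (3.2,0) {$c_1$};
\node[left] at (2.3,1) {$\beta_L$}; \node[right] at (3.05,1) {$\beta_R$};
\node[left] at (2.95,-1) {$\beta_L$}; \node[right] at (3.7,-1) {$\beta_R$};
\end{tikzpicture}
\caption{The boundary torus of the knot exterior, with opposite sides of the rectangle identified, for $n=3$ and $\varepsilon=-1$. The old boundary curve is the horizontal line through $P$ and $Q$. Compressing along a disk that meets the torus in the dashed arc $\beta$ from $P$ to $Q$ replaces it by the thick curve, which is connected and goes around once horizontally and twice vertically.}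
\label{fig:compress}
\end{figure}

\subsection{Counting Euler characteristics}

An adapted surface is glued from pieces in the two solid tori along $n$ arcs, and each arc costs $1$ in the Euler characteristic. Only disks can make up for this cost, and a disk uses up $p$ or $q$ arcs.

\begin{lemma}\label{lem:count}
Let $5\le p<q$ be odd and coprime, and let $F$ be an adapted spanning surface of $T_{p,q}$ with $\Phi(F)\ge\frac{pq-3}{2}$. Then $n=1$, and $F_V=F\cap V'$ and $F_W=F\cap W'$ are M\"obius bands whose boundaries are essential in $\partial V'$ and $\partial W'$.
\end{lemma}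

\begin{proof}
We have $\chi(F)=\chi(F_V)+\chi(F_W)-n$, hence
\[
\Phi(F)=\frac{pq+\varepsilon n}{2}-1-n+\chi(F_V)+\chi(F_W),
\]
and the hypothesis on $\Phi$ becomes
\begin{equation}\label{eq:chi}
\chi(F_V)+\chi(F_W)\ \ge\ n-\frac{\varepsilon n}{2}-\frac12\ \ge\ \frac{n-1}{2}.
\end{equation}

The curve system $\partial F_V$ on the torus $\partial V'=\mathcal A\cup\mathcal A_V$ consists of $n$ spanning arcs of $\mathcal A$ and $n$ spanning arcs of $\mathcal A_V$. An oriented component that crosses $\mathcal A$ from one boundary circle to the other returns through $\mathcal A_V$ to the first circle, so it always crosses $\mathcal A$ in the same direction. Its intersections with the core of $\mathcal A$ therefore all have the same sign, and there is at least one, so the component is essential in $\partial V'$. Disjoint essential curves on a torus are parallel, so all components cross $\mathcal A$ the same number of times. Every component of $F_V$ has nonempty boundary, because $F$ is connected, and so it is a disk or has $\chi\le0$. If some component is a disk, its boundary is a meridian of $V'$ and crosses $\mathcal A$ exactly $|\mu_V\cdot\kappa|=p$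 times. Then $p\mid n$, the system $\partial F_V$ has $n/p$ components, and there are at most $n/p$ disks. Thus $\chi(F_V)\le n/p$ always, and $\chi(F_V)\le0$ if $p\nmid n$. The same argument in $W'$, where a meridian crosses $\mathcal A$ exactly $q$ times, gives $\chi(F_W)\le n/q$ always, and $\chi(F_W)\le0$ if $q\nmid n$.

Suppose that $p\mid n$ or $q\mid n$. Then $n\ge5$, and since $p\ge5$ and $q\ge7$,
\[
\chi(F_V)+\chi(F_W)\le n\left(\frac15+\frac17\right)=\frac{12n}{35}<\frac{n-1}{2},
\]
where the last inequality is equivalent to $11n>35$. This contradicts \eqref{eq:chi}. Hence $\chi(F_V)\le0$ and $\chi(F_W)\le0$, and \eqref{eq:chi} gives $n=1$. For $\varepsilon=-1$ the middle term of \eqref{eq:chi} would be $1$, so $\varepsilon=1$ and $\chi(F_V)=\chi(F_W)=0$. Since $n=1$, each of $\partial F_V$ and $\partial F_W$ is one curve, so $F_V$ and $F_W$ are connected surfaces with one boundary curve and $\chi=0$. These are M\"obius bands.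
\end{proof}

\subsection{Two M\"obius bands}\label{sub:mobius}

\begin{lemma}\label{lem:mobius}
Let a M\"obius band be properly embedded in a solid torus $U$ with meridian $\mu_U$, and suppose that its boundary $\gamma$ is essential in $\partial U$. Then $|\gamma\cdot\mu_U|=2$.
\end{lemma}

\begin{proof}
Put $\omega=|\gamma\cdot\mu_U|$. Attach a $2$-handle to $U$ along $\gamma$ and fill the resulting boundary sphere with a ball. This gives a closed orientable $3$-manifold $Y$ with $\pi_1(Y)\cong\mathbb Z/\omega$, which means $\mathbb Z$ if $\omega=0$. The M\"obius band and the core of the $2$-handle form a projective plane in $Y$. Its regular neighborhood is the interval bundle over $\mathbb{RP}^2$ with orientable total space, which is $\mathbb{RP}^3$ minus a ball. So $Y=\mathbb{RP}^3\#Y'$ and $\pi_1(Y)\cong\mathbb Z/2*\pi_1(Y')$. A free product of two nontrivial groups is not abelian, so $\pi_1(Y')=1$ and $\omega=2$.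
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:span}]
Suppose that some spanning surface has $\Phi\ge\frac{pq-3}{2}$. By Lemmas~\ref{lem:adapt} and~\ref{lem:count} there is an adapted spanning surface $F$ that meets $\mathcal A$ in one arc $\gamma$ and whose pieces $F_V$, $F_W$ are M\"obius bands. Write $\partial F_V=\gamma\cup\gamma_V$ and $\partial F_W=\gamma\cup\gamma_W$ with $\gamma_V\subset\mathcal A_V$ and $\gamma_W\subset\mathcal A_W$, so that $\partial F=\gamma_V\cup\gamma_W$. Orient $\gamma$, orient both curves so as to agree with it, and let $a_V,a_W\in H_1(\Sigma)$ be their classes under the identifications of Section~\ref{sub:setup}.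

The arc $\gamma$ cancels in $a_V-a_W$. This class is therefore carried by a loop in the annulus $\Sigma\cap N$, namely the image of $\gamma_V$ followed by the reversed image of $\gamma_W$. So $a_V-a_W=k\kappa$ for an integer $k$. The loop is homotopic in $N$ to $\gamma_V\gamma_W^{-1}$, which is $\partial F$ traversed once and has class $\pm(\lambda+s\mu)$. This class generates $H_1(N)$, and $H_1(\Sigma\cap N)\to H_1(N)$ is an isomorphism. Hence $k=\pm1$.

Write $a_V=x\mu_V+y\mu_W$, so that $a_W=(x-kq)\mu_V+(y-kp)\mu_W$. The curve $\partial F_V$ meets the core of $\mathcal A$ once, so $a_V\cdot\kappa=px-qy=\pm1$. Lemma~\ref{lem:mobius} in $V'$ gives $|y|=|a_V\cdot\mu_V|=2$, and in $W'$ it gives $|x-kq|=|a_W\cdot\mu_W|=2$. Therefore $|x|\ge q-2$ and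
\[
p(q-2)\le p|x|\le q|y|+1=2q+1,
\]
that is, $(p-2)q\le2p+1$. As $p<q$ are both odd, $q\ge p+2$, so $p^2-4\le2p+1$, or $(p-1)^2\le6$. This is false for $p\ge5$.

Hence $\Phi(F)<\frac{pq-3}{2}$ for every spanning surface $F$. Both sides are integers, so $\Phi(F)\le\frac{pq-5}{2}$.
\end{proof}

\begin{remark}\label{rem:hyp}
That $pq$ is odd was used to get $n\ge1$, which excludes essential closed curves in $F\cap\mathcal A$, to get $q\ge p+2$, and in the final rounding. The M\"obius band of Example~\ref{ex:twoq} has slope exactly $pq$ and $\Phi=\frac{pq-2}{2}$. The hypothesis $p\ge5$ was used in Lemma~\ref{lem:count} and in the last inequality, and it cannot be replaced by $p\ge3$: the positive diagram $a^5ba^2b^2$ of $T_{3,5}$ in Section~\ref{sub:three} has $s_B=7$, so $\Phi(F_B)=6=\frac{pq-3}{2}$.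
\end{remark}

\section{Braid diagrams with many $B$-circles}\label{sec:braids}

\subsection{Braids and the Temperley--Lieb count}

We write $a,b,c,d$ for $\sigma_1,\sigma_2,\sigma_3,\sigma_4$, and $\ell$ for the length of a word, which is the number of crossings of its closure. The braid relations are $\sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1}$, and $\sigma_i\sigma_k=\sigma_k\sigma_i$ for $|i-k|\ge2$. The symbol $\sim$ denotes conjugacy; conjugate braids have the same closure.

A positive word is \emph{reduced} if no shorter word gives the same permutation. By Matsumoto's theorem, two reduced words for the same permutation define the same braid. The order-reversing permutation of $r$ points has length $r(r-1)/2$, so every positive word of that length with that permutation equals one braid, the half twist $\Delta_r$. Conjugation by $\Delta_r$ exchanges $\sigma_i$ and $\sigma_{r-i}$, and hence $\Delta_r^2$ is central.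

Let $D$ be the closure of a positive word of length $\ell$ on $r$ strands. The $A$-resolution is the oriented one, so $s_A=r$. The $B$-resolution replaces $\sigma_i$ by the Temperley--Lieb diagram $e_i$, in which the top endpoints $i,i+1$ are joined to each other, the bottom endpoints $i,i+1$ are joined to each other, and all other strands are vertical. Stack such diagrams and record each closed circle by a factor $\delta$. Then
\[
e_i^2=\delta e_i,\qquad e_ie_{i\pm1}e_i=e_i,\qquad e_ie_k=e_ke_i\ \ (|i-k|\ge2).
\]
For a product $P$ of such diagrams let $\operatorname{tr}(P)=\delta^{N}$, where $N$ is the total number of circles in its closure; then $\operatorname{tr}(PQ)=\operatorname{tr}(QP)$. So $\delta^{s_B}$ is the trace of the word with each $\sigma_i$ replaced by $e_i$. The map $\sigma_i\mapsto e_i$ respects commutations but not the relation of length three, so the count depends on the word and not only on the braid.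

\begin{example}\label{ex:34}
On three strands, $\delta\operatorname{tr}(e_1e_2)=\operatorname{tr}(e_1e_2e_1)=\operatorname{tr}(e_1)=\delta^2$, so $\operatorname{tr}(e_1e_2)=\delta$; also $(e_1e_2)^k=e_1e_2$ for $k\ge1$. The standard word $(ab)^4$ for $T_{3,4}$ thus has $s_B=1$ and genus $\frac12(2+8-3-1)=3$. The word $a^3ba^2b^2$, which by Section~\ref{sub:three} has the same closure, has $s_B=2+0+1+1+1=5$ and genus $1$.
\end{example}

A power $\sigma_i^k$ contributes $k-1$ circles, so we look for words with few and long syllables. On four or more strands there is a second source of circles. With $x=ac$ and $E=e_1e_3$ we have $E^2=\delta^2E$, the power $x^k=a^kc^k$ gives $\delta^{2(k-1)}E$, and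
\begin{equation}\label{eq:E2E}
Ee_2E=e_3(e_1e_2e_1)e_3=e_1e_3^2=\delta E .
\end{equation}

\begin{proposition}\label{prop:upper}
If $\min(p,q)\le4$ or $(p,q)=(5,6)$, then $g_T(T_{p,q})\le h(p,q)$. Moreover $g_T(T_{5,7})\le5$.
\end{proposition}

If $\min(p,q)\le2$, then $g_T(T_{p,q})=0$ by Section~\ref{sec:intro}, and $h(p,q)=0$. The remaining cases occupy the next three subsections; the values of $h$ are in \eqref{eq:hvalues}.

\subsection{Three strands}\label{sub:three}

Here $\Delta_3^2=aba\cdot bab=(ab)^3=a(bab)ab=a^2\cdot ba^2b$. This is central, so $ba^2b$ commutes with $a$, and $\Delta_3^{2n}=a^{2n}(ba^2b)^n$. Since $(ab)^2=a(bab)=a^2ba\sim a^3b$ and $\Delta_3^2$ is central, $T_{3,3n+1}$ and $T_{3,3n+2}$ are the closures of $\Delta_3^{2n}a^ib$ with $i=1$ and $i=3$, and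
\[
\Delta_3^{2n}a^ib=a^{2n+i}(ba^2b)^nb=a^{2n+i}\,b\,(a^2b^2)^n .
\]
The last word has $n+1$ syllables in $a$ and $n+1$ in $b$. The syllables contribute $\ell-2(n+1)$ circles, and what remains is $(e_1e_2)^{n+1}$, of trace $\delta$ by Example~\ref{ex:34}. So $s_B=\ell-2n-1$, and the genus is $\frac12(2+\ell-3-(\ell-2n-1))=n$, which is the value of $h$.

\subsection{Four strands}

The words $xbxb$ and $bxbx$ have length $6$, and both reverse the order:
\[
1234\to2143\to2413\to4231\to4321,\qquad 1234\to1324\to3142\to3412\to4321 .
\]
So $\Delta_4=xbxb=bxbx$. Hence $bxb$ commutes with $x$, and $\Delta_4^2=(xb)^4=x^2(bxb)^2$. We have $abc\sim cab=xb$ and $(xb)^3=x(bxbx)b=x^2(bxb)b$. Since $(bxb)^kb=b(xb^2)^k$, the knots $T_{4,4n+1}$ and $T_{4,4n+3}$ are the closures of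
\[
\Delta_4^{2n}xb=x^{2n+1}\,b\,(xb^2)^{2n},\qquad \Delta_4^{2n}(xb)^3=x^{2n+2}\,b\,(xb^2)^{2n+1}.
\]
These words have the form $\prod_{i=1}^kx^{u_i}b^{v_i}$ with $u_i,v_i\ge1$, and $k=2n+1$ or $k=2n+2$. By \eqref{eq:E2E}, $(Ee_2)^k=\delta^{k-1}Ee_2$. Also $\delta^2\operatorname{tr}(Ee_2)=\operatorname{tr}(Ee_2E)=\delta\operatorname{tr}(E)=\delta^3$ on four strands, so $\operatorname{tr}(Ee_2)=\delta$. Therefore
\[
s_B=\sum2(u_i-1)+\sum(v_i-1)+(k-1)+1=\ell-2k ,
\]
and the genus is $\frac12(2+\ell-4-(\ell-2k))=k-1$. This is $2n$ for $T_{4,4n+1}$ and $2n+1$ for $T_{4,4n+3}$, again the value of $h$.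

\subsection{Five strands}

Put $y=bd$ and $\Delta=\Delta_5$. The words $xyxyx$ and $yxyxy$ have length $10$, and both reverse the order:
\begin{gather*}
12345\to21435\to24153\to42513\to45231\to54321,\\
12345\to13254\to31524\to35142\to53412\to54321.
\end{gather*}
So both equal $\Delta$, and $\Delta^2=(xy)^5$. In particular $\Delta=xwx$ with
\[
w=yxy=bd\,ac\,bd=ba\,(dcd)\,b=bacdcb .
\]
From now on $w$ stands for the word $bacdcb$. The form $\Delta=xwx$ is useful because the letters $x$ at its ends combine with neighboring letters into powers, and because $w$, placed between two copies of $x$, produces circles. Indeed, $w$ becomes $\hat w=e_2Ee_4e_3e_2$, and besides \eqref{eq:E2E} we have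
\[
Ee_4e_3e_2E=e_1(e_3e_4e_3)e_2E=Ee_2E=\delta E,\qquad Ee_4E=e_1^2(e_3e_4e_3)=\delta E .
\]
Hence
\begin{equation}\label{eq:EwE}
E\hat wE=(Ee_2E)e_4e_3e_2E=\delta^2E,\qquad \operatorname{tr}(E\hat w)=\delta^3 .
\end{equation}
The second formula follows from $\delta^2\operatorname{tr}(E\hat w)=\operatorname{tr}(E\hat wE)=\delta^2\operatorname{tr}(E)$, since $E$ closes to three circles on five strands.

We have $abcd\sim bcda=bacd\sim acdb=xy$. So $(abcd)^5\sim\Delta^2$, and $(abcd)^5=\Delta^2$ because $\Delta^2$ is central. Conjugation by $\Delta$ exchanges $a\leftrightarrow d$ and $b\leftrightarrow c$, and in particular takes $y$ to $x$.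

\medskip\noindent\emph{The knot $T_{5,6}$} is the closure of
\[
(xy)^6=\Delta^2xy=x\Delta\,(\Delta y\Delta^{-1})\,\Delta=x\Delta x\Delta=x\cdot xwx\cdot x\cdot xwx\sim x^3wx^3w .
\]
This word has $\ell=24$. The two powers $x^3$ give $8$ circles, and by \eqref{eq:EwE} the remaining product $E\hat wE\hat w=\delta^2E\hat w$ has trace $\delta^5$. So $s_B=13$, and the genus is $\frac12(2+24-5-13)=4=h(5,6)$.

\medskip\noindent\emph{The knot $T_{5,7}$} is the closure of $\Delta^2(abcd)^2$. We rewrite $(abcd)^2$ up to conjugacy so that it begins with $xy$:
\begin{align*}
(abcd)^2&=aba\,cb\,(dcd)=aba\,(cbc)\,dc=a\,(bab)\,cbdc=a^2bacbd\,c\\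
&\sim a^2\,(cbc)\,abd=a^2bc\,(bab)\,d=a^2bcabd\,a\\
&\sim a^3b\,acbd\ \sim\ xy\,a^3b .
\end{align*}
Each bracket is replaced in the next step by means of the relation of length three; the first two conjugations move the last letter to the front, and all other changes are commutations. Therefore $T_{5,7}$ is the closure of
\[
\Delta^2xya^3b=x\Delta\,(\Delta\,ya^3b\,\Delta^{-1})\,\Delta=x\Delta\,xd^3c\,\Delta=x\cdot xwx\cdot xd^3c\cdot xwx\sim x^3\,w\,x^2\,d^3\,(ac^2)\,w ,
\]
a positive word with $\ell=6+6+4+3+3+6=28$. The factors $x^3$, $x^2$, $d^3$ and $ac^2$ become $\delta^4E$, $\delta^2E$, $\delta^2e_4$ and $\delta E$, which accounts for $9$ circles. The remaining product is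
\[
E\hat wEe_4E\hat w=\delta^2\,Ee_4E\,\hat w=\delta^3E\hat w ,
\]
of trace $\delta^6$ by \eqref{eq:EwE}. So $s_B=15$, and the genus is $\frac12(2+28-5-15)=5$. This completes the proof of Proposition~\ref{prop:upper}.

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $p\ge5$ be odd and $q=p+2$. Then $p$ and $q$ are odd and coprime, and $g(T_{p,q})=\frac{p^2-1}{2}$. By Corollary~\ref{cor:phi} and Proposition~\ref{prop:span}, every diagram $D$ of $T_{p,p+2}$ satisfies
\[
g_T(D)\ge\frac{p^2-1}{2}-\frac{p^2+2p-5}{4}=\frac{(p-1)^2}{4}+\frac12 .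
\]
Both $g_T(D)$ and $(p-1)^2/4$ are integers, so $g_T(T_{p,p+2})\ge\frac{(p-1)^2}{4}+1$. We saw in Section~\ref{sec:intro} that $T_{p,2}=T_{2,p}$ has Turaev genus $0$. So the left side of \eqref{eq:question} exceeds the right side by at least $1$. For $p=5$ the lower bound is $5$, and Proposition~\ref{prop:upper} gives equality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
By Propositions~\ref{prop:floer} and~\ref{prop:upper}, $g_T(T_{p,q})=h(p,q)$ whenever $\min(p,q)\le4$ or $(p,q)=(5,6)$. If $p<q$ are coprime and $p\le4$, this applies to both $(p,q)$ and $(p,q-p)$. It also applies to both $(5,6)$ and $(5,1)$. In these cases \eqref{eq:question} is \eqref{eq:rec}. The last assertion follows because \eqref{eq:question} fails for $(5,7)$ by Theorem~\ref{thm:main}.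
\end{proof}

\begin{thebibliography}{9}

\bibitem{FK} Feller and Krcatovich, \emph{On cobordisms between knots, braid index, and the Upsilon-invariant}.

\bibitem{JLPZ} Kaitian Jin, Adam M. Lowrance, Eli Polston, Yanjie Zheng, \emph{On the Turaev genus of torus knots}, arXiv:1703.02506 (2017).

\bibitem{Kauffman} Kauffman, \emph{Formal Knot Theory}.

\bibitem{OSS} Ozsv\'ath, Stipsicz and Szab\'o, \emph{Concordance homomorphisms from knot Floer homology}.

\bibitem{OSalt} Ozsv\'ath and Szab\'o, \emph{Heegaard Floer homology and alternating knots}, Geom. Topol. (2003).

\bibitem{OSlens} Ozsv\'ath and Szab\'o, \emph{On knot Floer homology and lens space surgeries} (2005).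

\end{thebibliography}
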